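# Planar graphs of girth at least 5 are $(3,2)$-colorable

## 1. Maximum degree at most six, by switching

All graphs are finite and simple, and $e(S)$ denotes the number of edges with both ends in a vertex set $S$.

**Definition.** A graph $G$ is *$(d_1,d_2)$-colorable* if $V(G)$ can be partitioned into $V_1,V_2$ so that, for $i\in\{1,2\}$, the subgraph induced by $V_i$ has maximum degree at most $d_i$. The *girth* of a graph is the length of its shortest cycle.

For $(3,2)$-colorings we call the classes $A$ and $B$. A vertex of color $A$ tolerates up to three neighbors of its own color, a vertex of color $B$ up to two. A forest has a proper 2-coloring, so it is even $(0,0)$-colorable. An odd cycle can be colored alternately with a single edge inside $A$, so it is $(1,0)$-colorable. Here is a much larger easy class.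

**Proposition 1.** Every graph of maximum degree at most $6$ is $(3,2)$-colorable.

*Proof.* Choose a partition $V(G)=A\cup B$ that minimizes $\Phi=2e(A)+3e(B)$. If a vertex of $A$ had at least $4$ neighbors in $A$, it would have at most $2$ in $B$, and moving it to $B$ would change $\Phi$ by at most $-2\cdot4+3\cdot2=-2$. If a vertex of $B$ had at least $3$ neighbors in $B$, it would have at most $3$ in $A$, and moving it to $A$ would change $\Phi$ by at most $-3\cdot3+2\cdot3=-3$. Both contradict minimality. $\square$

In particular every planar graph with girth at least $5$ and maximum degree at most $6$ is $(3,2)$-colorable; the dodecahedron, which is 3-regular, is an example. What changes for planar graphs of girth at least $5$ in general? Their degrees are not bounded. A vertex of degree $7$ with four neighbors in $A$ and three in $B$ is overfull on either side, and moving it from $A$ to $B$ changes $\Phi$ by $-8+9=+1$, so the inequality that drove the proof fails.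

The general question is: what is the minimum $d_2^3$ such that all planar graphs with girth at least $5$ are $(3,d_2^3)$-colorable? Choi and Raspaud proved that these graphs are $(3,5)$-colorable. Choi, Yu and Zhang ("Planar graphs with girth at least 5 are (3,4)-colorable", arXiv:1908.03172, 2019) improved this to $(3,4)$, and their paper states the exact value as open. Montassier and Ochem constructed a planar graph with girth $5$ that is not $(3,1)$-colorable. So $d_2^3\in\{2,3,4\}$. We shall prove $d_2^3=2$.

## 2. Planarity enters only through an edge count

**Theorem 1.** If $3e(S)\le 5|S|$ for all $S\subseteq V(G)$ (that is, the maximum average degree is at most $10/3$), then $G$ is $(3,2)$-colorable.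

**Corollary.** Every planar graph of girth at least $5$ is $(3,2)$-colorable, hence also $(3,3)$-colorable. Together with the planar graph of girth $5$ of Montassier and Ochem that is not $(3,1)$-colorable, this gives $d^3_2=2$.

*Proof of the Corollary from Theorem 1.* Let $G$ be planar of girth at least $5$, let $S\subseteq V(G)$, and let $C$ be a component of $G[S]$ with $n$ vertices and $m$ edges. If $C$ is a tree, then $m=n-1\le\frac53n$. Otherwise embed $C$ in the plane and let $f$ be a face with boundary $\partial f$, a subgraph of $C$. We claim that $\partial f$ contains a cycle. If it were a forest, its complement in the plane would be connected. The face $f$ is open, and it is closed relative to that complement because its closure is $f\cup\partial f$. So $f$ would be the whole complement of $\partial f$. Since $f$ is disjoint from $C$, this would give $C=\partial f$, a forest, contrary to assumption. Each edge of the cycle occurs in the facial walk of $f$, so that walk has length at least $5$. The facial walks have total length $2m$, so $2m\ge5p$, where $p$ is the number of faces. Euler's formula gives $p=2-n+m$, so $2m\ge5(2-n+m)$, that is, $m\le\frac53(n-2)$. Summing over the components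 of $G[S]$ gives $3e(S)\le5|S|$, and Theorem 1 applies.

As some planar graph of girth $5$ is not $(3,1)$-colorable (hence not $(3,0)$-colorable), the minimum is exactly $2$. $\square$

The dodecahedron, with $n=20$ and $m=30=\frac53\cdot18$, attains the Euler bound. From here on only Theorem 1 matters.

## 3. Deleting a vertex of degree two

The sensible first attempt is induction: delete a vertex $v$ of small degree, color the rest, put $v$ back. If $v$ has degree at most $1$, give it the color its neighbor does not have. Suppose $v$ has exactly two neighbors $s_1,s_2$. If they have the same color, $v$ takes the other one. The trouble is the case where $s_1$ has color $A$ and already three $A$-neighbors, while $s_2$ has color $B$ and already two $B$-neighbors. This can happen: let $v$ join $s_1$ and $s_2$, let $s_1$ have three leaves colored $A$ and $s_2$ two leaves colored $B$. That coloring of $G-v$ does not extend to $v$.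

We could ask the induction for more: color $G-v$ so that $s_1$ keeps a free place in whichever color it gets. This means giving $s_1$ the capacities $(2,1)$ instead of $(3,2)$, so the theorem must allow a pair of capacities $(a(v),b(v))$ at each vertex. Capacities should be paid for. Measure the slack in Theorem 1 by $5|S|-3e(S)$, and replace the $5$ by a weight $w(a,b)$ depending on the capacities, with $w(3,2)=5$. In a smallest counterexample we shall be able to show that every proper nonempty set has slack at least $1$. So if $w(2,1)=4$, the reservation at $s_1$ costs $1$ and can be afforded.

But what if $s_1$ and $s_2$ already have capacities $(2,1)$? Reserving a place would lower one of them to $(1,0)$. With the weights used below the cost is $4-2=2$, more than the guaranteed slack of $1$. This is where the attempt stops.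

The way past this point is not to decide in advance which of $s_1,s_2$ keeps a place. We need only: *if $s_1$ and $s_2$ get different colors, at least one of them has a free place*. We record this demand as a second kind of edge between $s_1$ and $s_2$. Deleting $v$ removes weight $5$ and two edges of cost $3$ each, a net change of $+1$, so the new edge may cost exactly $1$. The theorem then has to be proved for graphs with both kinds of edges.

## 4. Types, $F$-edges, and the weighted theorem

**Definition.** A *type* is a pair $(a,b)$ with $a\in\{-1,0,1,2,3\}$ and $b\in\{-1,0,1,2\}$. We call $a$ its $A$-coordinate and $b$ its $B$-coordinate. Its weight $w(a,b)$ is given by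

| | $a=3$ | $a=2$ | $a=1$ | $a=0$ | $a=-1$ |
|---|---|---|---|---|---|
| $b=2$ | 5 | 4 | 3 | 2 | 2 |
| $b=1$ | 4 | 4 | 3 | 2 | 1 |
| $b=0$ | 3 | 3 | 2 | 1 | 0 |
| $b=-1$ | 2 | 2 | 1 | 0 | $-1$ |

The coordinates are capacities, and $-1$ means that the color is forbidden. The twenty types split into three classes:

* *good*: $(3,2),(3,1),(3,0),(2,2),(1,2),(0,2)$;
* *bad*: $(2,1),(2,0),(1,1),(1,0),(0,1),(0,0)$, that is, $0\le a\le2$ and $0\le b\le1$;
* *forced*: some coordinate is $-1$; the type $(-1,-1)$ is *dead*.

*Lowering* a coordinate by one means $i\mapsto\max(i-1,-1)$; *killing* it means setting it to $-1$. These operations commute. For types, $\sigma\le\tau$ is meant coordinatewise.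

**Facts about the weights.** All are read off the table.

* **(W1)** Lowering one coordinate by one decreases $w$ by $0$ or $1$. From left to right the rows decrease by $1,1,1,0$; $0,1,1,1$; $0,1,1,1$; $0,1,1,1$. From top to bottom the columns decrease by $1,1,1$; $0,1,1$; $0,1,1$; $0,1,1$; $1,1,1$.
* **(W2)** Killing one coordinate decreases $w$ by at most $3$. Killing $a$ from $a=3$ costs $3,3,3,3$ for $b=2,1,0,-1$. Killing $b$ from $b=2$ costs $3,2,2,2,3$ for $a=3,2,1,0,-1$. Smaller starting values cost no more, since $w$ is monotone.
* **(W3)** For a good type, or a forced type that is not dead, lowering both coordinates by one decreases $w$ by at most $1$. For good types: $(3,2)\to(2,1)$ is $5\to4$; $(3,1)\to(2,0)$ is $4\to3$; $(3,0)\to(2,-1)$ is $3\to2$; $(2,2)\to(1,1)$ is $4\to3$; $(1,2)\to(0,1)$ is $3\to2$; $(0,2)\to(-1,1)$ is $2\to1$. For a forced type only one coordinate changes, and (W1) applies.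
* **(W4)** For bad types $w(a,b)=a+b+1$, and killing $b$ decreases $w$ by at most $2$: the decreases are $2,1,2,1,2,1$ for $(2,1),(2,0),(1,1),(1,0),(0,1),(0,0)$.
* **(W5)** $w(-1,b)=b$ for $b\ge0$, $w(a,-1)=\min(a,2)$ for $a\ge0$, and $w(-1,-1)=-1$.
* **(W6)** Lowering or killing coordinates of a bad or forced type gives a bad or forced type.

**Definition.** A *configuration* $H=(V,E,F,\tau)$ consists of a finite simple graph $(V,E)$, whose edges are called *real*; a finite multiset $F$ of pairs of distinct vertices, called *$F$-edges*, which may be repeated or parallel to real edges; and a type $\tau(v)=(a(v),b(v))$ for each $v\in V$, such that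

$(*)$ no good vertex is incident with an $F$-edge.

The degree $d(v)$ always counts real edges only.

**Definition.** A *coloring* of $H$ is a map $\varphi:V\to\{A,B\}$ together with an assignment of each $F$-edge with differently colored ends to one of its ends. The *load* of $v$ is the number of real neighbors with the color of $v$, plus the number of $F$-edges with differently colored ends assigned to $v$. The load must be at most $a(v)$ if $\varphi(v)=A$ and at most $b(v)$ if $\varphi(v)=B$.

**Definition.** The *potential* of $S\subseteq V$ is
$$\rho(S)=\sum_{v\in S}w(\tau(v))-3|E(S)|-|F(S)|,$$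
where $E(S),F(S)$ are the real edges and $F$-edges with both ends in $S$.

**Theorem 2.** If $\rho(S)\ge0$ for every nonempty $S\subseteq V$, then $H$ is colorable.

Theorem 1 is the case $F=\emptyset$ with $\tau(v)=(3,2)$ for all $v$: then $\rho(S)=5|S|-3e(S)$, and the load of $v$ is its number of neighbors of its own color.

**Examples.** (i) Join a $(-1,0)$-vertex and a $(0,-1)$-vertex by one $F$-edge. The colors are forced to be $B$ and $A$, they differ, and neither end can take the $F$-edge. So there is no coloring; indeed $\rho(V)=0+0-1=-1$.

(ii) Take a vertex $u$ of bad type $(a,b)$ and join it by $F$-edges to $a+1$ vertices of type $(-1,0)$ and $b+1$ vertices of type $(0,-1)$. The other ends cannot take any $F$-edge, so $u$ must take each one whose ends differ. If $u$ is $A$ its load is $a+1$; if $u$ is $B$ its load is $b+1$. So there is no coloring, and $\rho(V)=(a+b+1)-(a+b+2)=-1$. Given weight $0$ for $(-1,0)$ and $(0,-1)$, a larger weight for a bad type would make Theorem 2 false.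

(iii) The condition is sufficient, not necessary. Two $(0,0)$-vertices joined by three parallel $F$-edges have $\rho(V)=-1$, but coloring both $A$ works.

## 5. The weighted theorem without real edges

One case of Theorem 2 is quick, and it shows the mechanism with which the whole proof will end.

**Proposition 2.** Theorem 2 holds when $E=\emptyset$.

*Proof.* By hypothesis $w(\tau(v))=\rho(\{v\})\ge0$ for all $v$. First we assign every $F$-edge to one of its ends so that each $v$ receives $n(v)\le w(\tau(v))$ of them. Take $w(\tau(v))$ copies of each vertex $v$ and match the $F$-edges into copies of their ends. Given a set $S$ of $F$-edges, let $Q$ be the set of all their ends; then $|S|\le|F(Q)|\le\sum_{v\in Q}w(\tau(v))$, because $\rho(Q)\ge0$. This is Hall's condition, so the matching exists.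

Good vertices have no $F$-edges, so any color suits them. A forced vertex is not dead, and it gets its only allowed color; by (W5) its load is at most $n(v)\le w(\tau(v))\le$ its capacity. All bad vertices start with color $A$. Let $\beta(v)$ be the number of $F$-edges assigned to $v$ whose other end is currently $B$. While some bad $A$-vertex has $\beta(v)>a(v)$, recolor one such vertex $B$. Each vertex is recolored at most once, so this ends, and then the bad $A$-vertices have load $\beta(v)\le a(v)$. Colors change only from $A$ to $B$, so $\beta$ never decreases. Hence a recolored vertex has $\beta(v)\ge a(v)+1$ from then on, and its load is $n(v)-\beta(v)\le(a(v)+b(v)+1)-(a(v)+1)=b(v)$. $\square$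

With real edges present, the plan is to find a set of vertices with few real edges on which something like this proof still works, and to color everything else first. The next sections build the tools for coloring "everything else first".

## 6. Coloring one side of a cut first

The purpose of this section is a rule for coloring a part $X$ of $V$, translating its effect into new types on the rest $T$, and tracking potentials.

Let $\emptyset\ne X\subsetneq V$ and $T=V\setminus X$. Let $\varphi$ be a coloring of $H[X]$ with types $\sigma\le\tau$. For $x\in X$ let $\mathrm{cap}_\tau(x)$ and $\mathrm{cap}_\sigma(x)$ be the coordinates of color $\varphi(x)$ in $\tau(x)$ and $\sigma(x)$. Let $O$ be a set of real $X$–$T$ edges, called *open*, such that each $x\in X$ is in at most $\mathrm{cap}_\tau(x)-\mathrm{cap}_\sigma(x)$ of them. Define types $\tau'$ on $T$ by changing $\tau$ as follows, for $u\in T$: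

* each open edge $xu$ lowers the coordinate of color $\varphi(x)$ of $u$ by one;
* each non-open real edge $xu$ kills the coordinate of color $\varphi(x)$ of $u$;
* each $F$-edge $xu$ lowers by one the coordinate of $u$ of the color opposite to $\varphi(x)$.

**Lemma 1.** If $H[T]$ with types $\tau'$ is colorable, so is $H$. Moreover, for $\emptyset\ne T'\subseteq T$,
$$\rho'(T')=\rho(X\cup T')-\rho(X)+\sum_{u\in T'}\gamma(u),\qquad \gamma(u)=3e_u+f_u-\big(w(\tau(u))-w(\tau'(u))\big)\ge0,$$
where $\rho'$ is the potential in $H[T]$ with types $\tau'$, and $e_u,f_u$ are the numbers of real edges and $F$-edges from $u$ to $X$.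

*Proof.* **Colorability.** Combine the two colorings, and assign each $F$-edge between $X$ and $T$ with differently colored ends to its end in $T$. Consider $x\in X$. If $xu$ is a non-open real edge, then $u$ is not colored $\varphi(x)$, because that coordinate of $u$ was killed. So $x$ gets additional load only through open edges, at most $\mathrm{cap}_\tau(x)-\mathrm{cap}_\sigma(x)$ of it, and its total load is at most $\mathrm{cap}_\tau(x)$. Now let $u\in T$ have color $c$. Its $c$-coordinate under $\tau'$ is at least $0$, so it was not killed and was never truncated at $-1$. It therefore equals the original $c$-coordinate minus the number of open edges from $u$ to vertices of $X$ colored $c$, minus the number of $F$-edges from $u$ to vertices of $X$ of the other color. Since $u$ has no non-open edge to a $c$-colored vertex of $X$, these two numbers add up to the additional load of $u$ coming from $X$. So the load of $u$ is at most its $c$-coordinate in $\tau$.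

**Potentials.** We have $\rho(X\cup T')=\rho(X)+\rho(T')-\sum_{u\in T'}(3e_u+f_u)$, and $\rho'(T')$ is $\rho(T')$ minus the total decrease of weight on $T'$; this gives the identity. By (W1) and (W2), the decrease at $u$ is at most $f_u$, plus the number of open edges at $u$, plus $3$ if there is a non-open edge from $u$ to color $A$, plus $3$ if there is a non-open edge from $u$ to color $B$. This is at most $f_u+3e_u$. $\square$

Two remarks. By (W6), condition $(*)$ is preserved whenever types are lowered or killed. And if we apply the changes from real edges first and then those from $F$-edges, each of which costs at most $1$, we obtain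
$$\gamma(u)\ge 3e_u-(\text{decrease of weight at }u\text{ caused by the real edges alone}).\tag{1}$$

## 7. A smallest counterexample

From now on, $H$ is a counterexample to Theorem 2 with $|V|$ minimum. We write **(M)** for the resulting fact: every configuration with fewer than $|V|$ vertices in which all nonempty sets have nonnegative potential is colorable. A single vertex with $w\ge0$ is not dead, hence colorable, so $|V|\ge2$. Put $R=\rho(V)\ge0$.

The next lemma provides the slack announced in Section 3.

**Lemma 2.** $\rho(S)\ge R+1\ge1$ for every nonempty $S\subsetneq V$. In particular $w(\tau(v))\ge1$ for all $v$.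

*Proof.* Let $X$ be a proper nonempty set of minimum potential $m$, and suppose $m\le R$. By (M), $H[X]$ has a coloring. Apply Lemma 1 with $\sigma=\tau$ and $O=\emptyset$. For $\emptyset\ne T'\subseteq T$ we get $\rho'(T')\ge\rho(X\cup T')-m$. If $X\cup T'\ne V$ this is at least $0$ by the choice of $X$; if $X\cup T'=V$ it is $R-m\ge0$. So $H[T]$ with $\tau'$ is colorable by (M), and $H$ is colorable by Lemma 1, a contradiction. The last statement is the case $S=\{v\}$. $\square$

Now the degree-two argument of Section 3 goes through.

**Lemma 3.** Every $(3,2)$-vertex has $d\ge3$.

*Proof.* Let $v$ be a $(3,2)$-vertex; it is good, so it has no $F$-edges. If $d(v)\le1$, color $H-v$ by (M) and give $v$ the color opposite to that of its neighbor, if any. Let $d(v)=2$, with neighbors $s_1\ne s_2$.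

**Case (a): some $s_i$, say $s_1$, is good or forced.** It is not dead, by Lemma 2. Lower both coordinates of $s_1$ by one. By (W3) each potential in $H-v$ drops by at most $1$, and by Lemma 2 it was at least $1$. So (M) gives a coloring $\varphi$ of $H-v$ with these types. If $\varphi(s_1)=\varphi(s_2)$, give $v$ the other color. Otherwise give $v$ the color $\varphi(s_1)$. The lowered coordinate of $s_1$ in its own color is at least $0$, so no truncation occurred there and $s_1$ has room for one more neighbor; and $v$ has load $1\le2$.

**Case (b): both $s_i$ are bad.** Let $H'$ be $H-v$ with one additional $F$-edge $s_1s_2$; condition $(*)$ holds. If $s_1,s_2\in S\subseteq V\setminus\{v\}$, the new potential of $S$ is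
$$\rho(S)-1=\rho(S)+5-6=\rho(S\cup\{v\})\ge0,$$
and the other potentials do not change. So $H'$ is colorable by (M). If $s_1,s_2$ have the same color, give $v$ the other one. If they differ, give $v$ the color of the end to which the new $F$-edge is assigned, and delete this $F$-edge. That end loses one unit of load and gains one; $v$ has load $1$.

In all cases $H$ is colorable, a contradiction. $\square$

The next lemma lets us put back one vertex in a color $c$ chosen beforehand, with room at its neighbors of color $c$.

**Lemma 4.** Let $v\in V$ and $c\in\{A,B\}$. Lower by one the $c$-coordinate of each real neighbor of $v$. Then $H-v$ with these types is colorable.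

*Proof.* Let $\emptyset\ne X\subseteq V\setminus\{v\}$ have $e$ real edges to $v$. By (W1) the new potential of $X$ is at least $\rho(X)-e$. If $e\le1$, this is at least $0$ by Lemma 2. Let $e\ge2$. Since $\rho(X\cup\{v\})\le\rho(X)+w(\tau(v))-3e$,
$$\rho(X)-e\ge\rho(X\cup\{v\})-w(\tau(v))+2e.$$
If $X\cup\{v\}\ne V$, this is at least $1-5+4=0$. If $X\cup\{v\}=V$, then $e=d(v)\ge2$. When $w(\tau(v))\le4$ the bound is at least $0-4+4=0$. When $w(\tau(v))=5$, the type is $(3,2)$, so $d(v)\ge3$ by Lemma 3 and the bound is at least $0-5+6=1$. Now use (M). $\square$

## 8. Vertices of positive charge

Next we split the potential of $V$ among the vertices and locate those with a surplus. Put $\kappa(v)=w(\tau(v))-\frac32d(v)$ and $\kappa(Q)=\sum_{v\in Q}\kappa(v)$. Each real edge contributes $\frac32$ to each end, so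
$$R=\kappa(V)-|F|.\tag{2}$$

**Lemma 5.** Good vertices have $\kappa<0$.

*Proof.* Let $v$ be good of type $(a,b)$; then $a,b\ge0$, and $v$ has no $F$-edges. Take the coloring of Lemma 4 with $c=A$. If at most $a$ neighbors of $v$ are colored $A$, we may color $v$ with $A$, because those neighbors have room. If no neighbor is colored $B$, we may color $v$ with $B$. Since $H$ is not colorable, at least $a+1$ neighbors are $A$ and at least one is $B$, so $d(v)\ge a+2$. With $c=B$ we get in the same way $d(v)\ge b+2$. Hence $d\ge5$ for $(3,2),(3,1),(3,0)$, and $\kappa\le5-\frac{15}2<0$. For $(2,2),(1,2),(0,2)$ we have $d\ge4$, and $\kappa\le4-6<0$. $\square$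

Let $K=\{v:\kappa(v)>0\}$. By Lemma 5 its vertices are bad or forced. Bad and forced types have $w\le4$, with $w=4$ only for $(2,1)$. If $d(v)\ge3$, then $\kappa(v)\le4-\frac92<0$. So $K=K_0\cup K_1\cup K_2$, where

* $K_0$: $d=0$ and $\kappa=w$;
* $K_1$: $d=1$, $w\ge2$ and $\kappa=w-\frac32$; the types are $(2,1),(2,0),(1,1),(1,0),(0,1)$ (bad) and $(-1,2),(3,-1),(2,-1)$ (forced, with $w=2$);
* $K_2$: $d=2$, type $(2,1)$ and $\kappa=1$.

**Lemma 6.** $K\ne\emptyset$.

*Proof.* Otherwise $\kappa\le0$ everywhere, and (2) with $R\ge0$ gives $F=\emptyset$ and $\kappa(v)=0$ for all $v$. By Lemma 5 no vertex is good, so $1\le w\le4$, and $w=\frac32d$ forces $d=2$, $w=3$. The bad or forced types of weight $3$ are $(2,0)$ and $(1,1)$. Take any $v$ and the coloring of Lemma 4 with $c=A$. If $v$ is $(2,0)$, color it $A$: it has at most two $A$-neighbors, and they have room. If $v$ is $(1,1)$, color it $A$ unless both neighbors are $A$; in that case color it $B$, with load $0$. So $H$ is colorable, a contradiction. $\square$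

## 9. Making room at many edges simultaneously

We shall remove a set of vertices of $K$, color the rest $X$, and come back. At each real edge $zu$ from $z\in X$ to a removed vertex $u$ we want to lower $z$ in advance: both coordinates if $u\in K_1$, and the $A$-coordinate if $u\in K_2$. There may be many such edges, while Lemma 2 gives slack $1$ only. The next lemma says that the slack grows with the total cost.

Let $J$ be a set of real edges, each with a designated *inner* end and an *outer* end, the outer end lying in $K_1\cup K_2$. Put $c(e)=2$ if the outer end of $e$ is in $K_1$, $c(e)=1$ if it is in $K_2$, and $c(J)=\sum_{e\in J}c(e)$.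

**Lemma 7.** If $\emptyset\ne Z\subsetneq V$ contains all inner ends and no outer end of $J$, then $\rho(Z)\ge1+c(J)$.

*Proof.* Induction on $|J|$; the case $J=\emptyset$ is Lemma 2. Let $|J|\ge1$, let $Y$ and $U$ be the sets of inner and outer ends, and let $\mathcal Z=\{Z\subseteq V:Y\subseteq Z,\ Z\cap U=\emptyset\}$. Members of $\mathcal Z$ are nonempty and proper, as $Y$ and $U$ are nonempty. If $\mathcal Z=\emptyset$ there is nothing to prove. Otherwise choose $Z\in\mathcal Z$ with $m=\rho(Z)$ minimum, and suppose $m\le c(J)$. We shall color $H$.

**Step 1: how small $m$ can be.** For each $e\in J$, induction applied to $J\setminus\{e\}$ gives $m\ge1+c(J)-c(e)$. If some $c(e)=1$, then $m=c(J)$; if all $c(e)=2$, then $m\ge c(J)-1$. So one of two cases holds: case (1), $m=c(J)$; or case (2), $m=c(J)-1$ and all outer ends are in $K_1$.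

**Step 2: rooms, with exactly $m$ units spent.** We lower types in $Z$. For each $e=zu\in J$, with $z$ inner, lower both coordinates of $z$ by one if $u\in K_1$ (2 units), and lower $a(z)$ by one if $u\in K_2$ (1 unit). In case (2) choose one *special* edge $zu\in J$, and for it lower only one coordinate of $z$ by one (1 unit): $b(z)$ if $\tau(u)=(-1,2)$, and $a(z)$ otherwise. Edges of $J$ that are not special are called *normal*. The total number of units is $m$ in both cases.

Let $\emptyset\ne Z'\subseteq Z$, and let $J(Z')$ be the set of edges of $J$ with inner end in $Z'$. By (W1) the potential of $Z'$ drops by at most the number of units used at $J(Z')$, which is at most $c(J(Z'))$. If $J(Z')\ne J$, then $\rho(Z')\ge1+c(J(Z'))$ by induction. If $J(Z')=J$, then $Z'\in\mathcal Z$, so $\rho(Z')\ge m$ while $m$ units are used. Hence all new potentials in $Z$ are nonnegative, and by (M) there is a coloring $\varphi$ of $H[Z]$ with the lowered types.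

**Step 3: open edges.** We apply Lemma 1 with $X=Z$ and $T=V\setminus Z$. An edge $zu\in J$ is open if the coordinate of color $\varphi(z)$ of $z$ was lowered for it; all other real edges from $Z$ to $T$ are non-open. The lowered coordinate of $z$ in color $\varphi(z)$ is at least $0$, so no truncation at $-1$ occurred there. The number of open edges at $z$ is therefore exactly the amount by which that coordinate was lowered, and the condition of Lemma 1 holds.

**Step 4: the gain at each outer end pays for its units.** We claim that, for $u\in U$, $\gamma(u)$ is at least the number of units of the $J$-edges at $u$. We use (1).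

* $u\in K_1$: its only real edge is in $J$, so $3e_u=3$. If that edge is normal (2 units), it is open whatever $\varphi(z)$ is, the decrease is at most $1$, and $\gamma(u)\ge2$.
* $u\in K_1$ with the special edge (1 unit): if it is open, $\gamma(u)\ge2$ as before. Suppose it is not open. If $u$ is bad, then $a(z)$ was lowered, so $\varphi(z)=B$; $b(u)$ is killed at a cost of at most $2$ by (W4), and $\gamma(u)\ge1$. If $u$ is $(3,-1)$ or $(2,-1)$, then again $\varphi(z)=B$, and killing $b(u)=-1$ costs $0$. If $u$ is $(-1,2)$, then $b(z)$ was lowered, so $\varphi(z)=A$, and killing $a(u)=-1$ costs $0$.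
* $u\in K_2$, type $(2,1)$, which happens only in case (1). Suppose $u$ has exactly one real edge to $Z$; it is in $J$ (1 unit). If $\varphi(z)=A$, the edge is open, the decrease is at most $1$, and $\gamma(u)\ge2$. If $\varphi(z)=B$, it is not open, the type becomes $(2,-1)$, the decrease is $2$, and $\gamma(u)\ge1$.
* $u\in K_2$ with both neighbors in $Z$: then $3e_u=6$, and there are at most $2$ units. If both neighbors are $A$, at least one of the edges is in $J$ and hence open, so the type becomes at worst $(-1,1)$, the decrease is at most $3$, and $\gamma(u)\ge3$. If both are $B$, the type becomes $(2,-1)$, the decrease is $2$, and $\gamma(u)\ge4$. Suppose one is $A$ and one is $B$. When both edges are in $J$, the $A$-edge is open, the type becomes $(1,-1)$, the decrease is $3$, and $\gamma(u)\ge3$. When only one edge is in $J$ (1 unit), the decrease is at most $4-(-1)=5$, and $\gamma(u)\ge1$.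

**Step 5: potentials on $T$.** Let $\emptyset\ne T'\subseteq T$, let $J''$ be the set of edges of $J$ with outer end in $T'$, and let $\upsilon(J'')$ be their number of units. By Lemma 1 and Step 4,
$$\rho'(T')\ge\rho(Z\cup T')-m+\upsilon(J'').$$

* If $J''=\emptyset$, then $Z\cup T'\in\mathcal Z$, so $\rho(Z\cup T')\ge m$ and $\rho'(T')\ge0$.
* If $J''=J$, then $\rho(Z\cup T')\ge0$ and $\upsilon(J)=m$, so $\rho'(T')\ge0$.
* Otherwise $Z\cup T'$ contains all inner ends and no outer end of $J\setminus J''\ne\emptyset$; it is proper, and $|J\setminus J''|<|J|$. By induction $\rho(Z\cup T')\ge1+c(J)-c(J'')$, so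
$$\rho'(T')\ge1+\big(c(J)-m\big)-\big(c(J'')-\upsilon(J'')\big).$$
In case (1) both brackets are $0$. In case (2) the first is $1$ and the second is at most $1$. So $\rho'(T')\ge1$.

Hence $H[T]$ with $\tau'$ is colorable by (M), and $H$ is colorable by Lemma 1, a contradiction. $\square$

## 10. A minimal cluster of positive charge

Now we choose the vertices to be colored last. They should have enough charge to absorb *all* $F$-edges that touch them.

For $Q\subseteq V$ let $f_{inc}(Q)$ be the number of $F$-edges meeting $Q$. By (2), $0\le R\le\kappa(K)-|F|\le\kappa(K)-f_{inc}(K)$, and $K\ne\emptyset$ by Lemma 6. So there is a set $K'\subseteq K$ that is inclusion-minimal among the nonempty sets with $f_{inc}(K')\le\kappa(K')$. For $\emptyset\ne Q\subseteq K'$ let $N(Q)$ be the number of $F$-edges that meet $Q$ but not $K'\setminus Q$. Then $N(Q)=f_{inc}(K')-f_{inc}(K'\setminus Q)$. By minimality $f_{inc}(K'\setminus Q)\ge\kappa(K'\setminus Q)$; if $Q=K'$, both sides are $0$. Hence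
$$N(Q)\le\kappa(K')-\kappa(K'\setminus Q)=\kappa(Q)\qquad(\emptyset\ne Q\subseteq K').\tag{3}$$

**Coloring the complement.** Let $X=V\setminus K'$. If $X\ne\emptyset$, then for every real edge $zu$ with $z\in X$ and $u\in K'$ (so $u\in K_1\cup K_2$) lower both coordinates of $z$ by one if $u\in K_1$, and lower $a(z)$ by one if $u\in K_2$. For $\emptyset\ne X'\subseteq X$ apply Lemma 7 to $Z=X'$ and the set $J$ of real edges from $X'$ (inner ends) to $K'$ (outer ends): $\rho(X')\ge1+c(J)$. By (W1) the potential of $X'$ drops by at most $c(J)$, so it stays at least $1$. By (M), $H[X]$ has a coloring $\varphi$ with the lowered types.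

Call an edge $zu$ with $u\in K_1$ open; call an edge $zu$ with $u\in K_2$ open if $\varphi(z)=A$ and non-open if $\varphi(z)=B$. The open edges at $z$ are exactly those for which the coordinate of color $\varphi(z)$ was lowered. That coordinate is at least $0$ after the lowering, so no truncation occurred in it, and $z$ has room for all its open edges.

**Types on the cluster.** Let $\tau''=(a'',b'')$ be the types on $K'$ after applying the rules of Section 6 *for real edges only*:

* $K_0$-vertices keep their type;
* a $K_1$-vertex with its neighbor in $X$ has one coordinate lowered by one, and other $K_1$-vertices keep their type;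
* for a $K_2$-vertex, each $X$-neighbor colored $A$ lowers $a$ by one, and an $X$-neighbor colored $B$ sets $b''=-1$.

If $X=\emptyset$, then $\tau''=\tau$.

**What is to be achieved.** Assign every $F$-edge meeting $K'$ to one of its ends in $K'$, and color $K'$ so that for each $u\in K'$ the quantity
$$\#\{\text{real neighbors of }u\text{ in }K'\text{ of its color}\}+\#\{F\text{-edges assigned to }u\text{ whose other end has a different color}\}\tag{4}$$
is at most $a''(u)$ if $u$ is $A$, and at most $b''(u)$ if $u$ is $B$. The $F$-edges between $K'$ and $X$ are here assigned to $K'$ as well, so they do not burden $X$. Section 13 checks that this yields a coloring of $H$.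

## 11. Sharing out the $F$-edges

This section does the job of Hall's theorem in Proposition 2. For $u\in K'$ let $c_u=\lceil\kappa(u)\rceil$; thus $c_u=w$ on $K_0$, $c_u=w-1$ on $K_1$, and $c_u=1$ on $K_2$. On $K_1$ we round up by $\frac12$. The flipping argument needs a small correction of this generosity on the following components.

**Definition.** A component $C$ of the graph formed by the real edges inside $K'$ is *special* if it is

* **(P)** two adjacent $K_1$-vertices, or
* **(Q)** a path $u\,v\,y$ with $u,y\in K_1$ and $v\in K_2$.

In case (P), $\kappa(C)=w(\tau(u))+w(\tau(y))-3$ if the vertices are $u,y$; in case (Q), $\kappa(C)=w(\tau(u))+w(\tau(y))-2$. In both cases $\kappa(C)$ is an integer and $\sum_{u\in C}c_u=\kappa(C)+1$. For example, two adjacent $(1,0)$-vertices of $K_1$ have $\kappa(C)=1$ and $c$-values $1,1$.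

**Lemma 8.** There is an assignment in which each $u\in K'$ receives $n(u)\le c_u$ $F$-edges, and each special component $C$ receives at most $\kappa(C)$ in total.

*Proof.* We use the max-flow min-cut theorem, with the fact that a network with integral (or infinite) capacities and finite maximum flow has an integral maximum flow. The network consists of: arcs from the source to each $F$-edge meeting $K'$, of capacity $1$; arcs from each such $F$-edge to its ends in $K'$, of capacity $\infty$; an arc from each $u\in K'$ to its component, of capacity $c_u$; and an arc from each component $C$ to the sink, of capacity $\kappa(C)$ if $C$ is special and $\infty$ otherwise.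

Consider a cut of finite capacity. Let $S$ be the set of $F$-edges on the source side and $Q$ the set of their ends in $K'$. All of $Q$ is on the source side, because the arcs from $F$-edges to their ends have infinite capacity. For a component $C$ write $c(Q\cap C)=\sum_{u\in Q\cap C}c_u$, and let $\mu_C=\min(c(Q\cap C),\kappa(C))$ if $C$ is special and $\mu_C=c(Q\cap C)$ otherwise. Then $C$ contributes at least $\mu_C$ to the cut. Indeed, if the node of $C$ is on the sink side, the arcs from $Q\cap C$ are cut; if it is on the source side, then $C$ is special, because the cut is finite, and its sink arc is cut. So the capacity of the cut is at least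
$$f_{inc}(K')-|S|+\sum_C\mu_C.$$
Since $c_u\ge\kappa(u)>0$ on $K'$, we have $\mu_C\ge\kappa(Q\cap C)$, and so $\sum_C\mu_C\ge\kappa(Q)$. If $S\ne\emptyset$, each edge of $S$ meets $Q$ but not $K'\setminus Q$, so $|S|\le N(Q)\le\kappa(Q)$ by (3). Hence every cut has capacity at least $f_{inc}(K')$, and this remains true if $S=\emptyset$. The cut around the source has exactly this capacity. All finite capacities are integers, so there is an integral flow of value $f_{inc}(K')$. It sends one unit through each $F$-edge to one of its ends in $K'$, and this is the desired assignment. $\square$

Fix such an assignment. Since $\sum_{u\in C}c_u=\kappa(C)+1$ for special $C$, we have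

**(S)** in a special component not all vertices have $n(u)=c_u$.

## 12. Flipping inside the cluster

We now color $K'$ as in Proposition 2: start mostly with $A$, and change colors only from $A$ to $B$. At any moment let $\beta(u)$ be the number of $F$-edges assigned to $u$ whose other end (in $X$ or in $K'$) is currently $B$; it never decreases. In this section "neighbors" are real neighbors in $K'$, $r(u)$ is their number, and the *load* of $u$ is the quantity (4). It equals
$$\beta(u)+\#\{A\text{-neighbors}\}\ \text{ if }u\text{ is }A,\qquad n(u)-\beta(u)+\#\{B\text{-neighbors}\}\ \text{ if }u\text{ is }B.$$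

**Step 1: types and assignments when $r=0$.** We show that $\tau''(u)$ is either forced, not dead, with $n(u)$ at most its nonnegative coordinate, or has $a'',b''\ge0$ and $n(u)\le a''+b''+1$.

* $K_0$, bad: $n\le w=a+b+1$ by (W4). $K_0$, forced: it is not dead by Lemma 2, and $n\le w\le$ its nonnegative coordinate by (W5).
* $K_1$, bad: $n\le w-1=a+b$, and one coordinate was lowered by one. If the result is not forced, $a''+b''+1=a+b$. If it is forced, the lowered coordinate was $0$ and the other one equals $a+b$.
* $K_1$ of type $(-1,2)$: $n\le1\le b''$. Of type $(3,-1)$ or $(2,-1)$: $n\le1\le a''$.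
* $K_2$: $n\le1$ and $\tau''\in\{(0,1),(1,-1),(2,-1)\}$, according to whether two, one or none of its two $X$-neighbors are $A$.

**Step 2: types and assignments when $r\ge1$.** The possibilities are:

* $K_1$ with $r=1$, type unchanged: bad with $n\le c_u=a+b$, or one of $(-1,2),(3,-1),(2,-1)$ with $n\le c_u=1$;
* $K_2$ with $r=2$: type $(2,1)$ and $n\le1$;
* $K_2$ with $r=1$: $\tau''=(1,1)$ or $(2,-1)$, and $n\le1$.

Below, for $r=1$, the unique neighbor is called $x$. If $u\in K_1$ and $x\in K_1$, then $\{u,x\}$ is a special component of kind (P), since both have real degree $1$.

**Step 3: the initial coloring.**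

* Vertices with $r=0$ and $\tau''$ forced permanently get their only allowed color.
* $K_1$-vertices $(-1,2)$ with $r=1$ are permanently $B$.
* $K_1$-vertices $(3,-1)$ and $(2,-1)$ with $r=1$, and $K_2$-vertices with $\tau''=(2,-1)$ and $r=1$, are permanently $A$.
* A $K_1$-vertex $(0,1)$ with $r=1$ is permanently $B$, with two exceptions. **(S1)** If its neighbor is also a $K_1$-vertex of type $(0,1)$, then $c=1$ for both, and by (S) one of the two has $n=0$. One such vertex is permanently $A$, the other vertex is permanently $B$. **(S2)** If its neighbor is a $K_1$-vertex of type $(-1,2)$, it starts as $A$ and may flip.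
* All other vertices start as $A$ and may flip.

**Step 4: the process.** While some non-permanent $A$-vertex has load greater than $a''$, flip one such vertex to $B$. Each vertex flips at most once, so the process ends. We must check that at the end every vertex has load at most its capacity.

**Step 5: $A$-vertices, and vertices with $r=0$.** Non-permanent $A$-vertices satisfy their bound because the process has ended. A permanent vertex with $r=0$ has load at most $n\le$ capacity, by Step 1. A permanent $A$-vertex with $r\ge1$ and $\tau''\in\{(3,-1),(2,-1)\}$ has $r=1$ and $n\le1$, so its load is at most $n+1\le2$. In (S1) the $A$-vertex has $n=0$ and a $B$-neighbor, so its load is $0$. A non-forced vertex with $r=0$ flips only when $\beta\ge a''+1$; afterwards its load is at most $n-(a''+1)\le b''$.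

**Step 6: when vertices with $r\ge1$ flip.** A flip needs load at least $a''+1$. Together with $\beta\le n\le c_u$, this makes the conditions exactly the following:

* $K_2$, $r=2$ ($a''=2$, $n\le1$): both neighbors are $A$ and $\beta=n=1$.
* $K_2$, $\tau''=(1,1)$, $r=1$ ($n\le1$): $x$ is $A$ and $\beta=n=1$.
* $(2,1)\in K_1$ ($n\le3$): $x$ is $A$ and $\beta\ge2$, or $x$ is $B$ and $\beta=n=3$.
* $(2,0)\in K_1$ ($n\le2$): $x$ is $A$ and $\beta=n=2$.
* $(1,1)\in K_1$ ($n\le2$): $x$ is $A$ and $\beta\ge1$, or $x$ is $B$ and $\beta=n=2$.
* $(1,0)\in K_1$ ($n\le1$): $x$ is $A$ and $\beta=n=1$.
* $(0,1)$ in (S2) ($n\le1$): $x$ is $B$, as always, and $\beta=n=1$.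

Two consequences, the second by inspection of the list:

* **(i)** a $K_2$-vertex with a $B$-neighbor does not flip from then on, since $B$-vertices stay $B$;
* **(ii)** if a $K_1$-vertex $u$ flips while its neighbor is $B$, then $n(u)=c_u$ and $\beta(u)=n(u)$.

**Step 7: $B$-vertices with $r\ge1$.** We go through all of them. Recall that $\beta$ does not decrease after a flip.

* *$K_2$, $r=2$* (capacity $1$). At its flip both neighbors were $A$ and $\beta=n=1=c$, so $n-\beta=0$. A neighbor that is $B$ at the end flipped later, and so it flipped while this vertex was $B$. By (i) it is not in $K_2$; so it is in $K_1$, and it has $n=c$ by (ii). If both neighbors flipped, the component would be of kind (Q) with $n=c$ at all three vertices, contradicting (S). So at most one neighbor is $B$, and the load is at most $1$.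
* *$K_2$, $\tau''=(1,1)$, $r=1$* (capacity $1$). Here $n-\beta=0$, and the load is at most $1$.
* *$(2,1)\in K_1$* (capacity $1$). If it flipped with $x=B$, then $\beta=n=3$ and the load is $0+1$. If it flipped with $x=A$, then $\beta\ge2$, so $n-\beta\le1$; if $x$ stays $A$, the load is at most $1$. If $x$ flips later, it does so with a $B$-neighbor, so $x\in K_1$ by (i) and $n(x)=c_x$ by (ii). By (S), $n\le c-1=2$, so $n-\beta\le0$ and the load is at most $0+1$.
* *$(1,1)\in K_1$* (capacity $1$). If it flipped with $x=B$, then $\beta=n=2$ and the load is $0+1$. If it flipped with $x=A$, then $\beta\ge1$ and $n-\beta\le1$, which suffices if $x$ stays $A$. If $x$ flips later, then as before $x\in K_1$ and $n(x)=c_x$, so $n\le1$ by (S), $n-\beta\le0$, and the load is at most $0+1$.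
* *$(2,0)$ or $(1,0)$ in $K_1$* (capacity $0$). It flipped with $x=A$ and $\beta=n=c$, so $n-\beta=0$. And $x$ never flips later: if $x\in K_2$, by (i); if $x\in K_1$, a flip would give $n(x)=c_x$ by (ii), contradicting (S) because $n=c$ here too. So the load is $0$.
* *$(0,1)\in K_1$, permanently $B$, in neither (S1) nor (S2)* (capacity $1$, $n\le1$). If $x\in K_2$, then $x$ starts as $A$ and stays $A$ by (i), so the load is at most $n\le1$. If $x\in K_1$ is $(3,-1)$ or $(2,-1)$, then $x$ is $A$ and the load is at most $1$. Otherwise $x\in K_1$ has type $(2,1),(2,0),(1,1)$ or $(1,0)$ and starts as $A$. If $x$ flips, then $n(x)=c_x$ by (ii), so $n=0$ by (S), and the load is at most $0+1$. If $x$ does not flip, the load is at most $n\le1$.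
* *The $B$-vertex of (S1)* (capacity $1$). Its neighbor is $A$ and $n\le1$, so the load is at most $1$.
* *$(0,1)$ of (S2) after its flip* (capacity $1$). Here $n-\beta=0$ and the neighbor is $B$, so the load is $1$.
* *$(-1,2)\in K_1$, $r=1$* (capacity $2$). The load is at most $n+1\le2$.

So $K'$ is colored as Section 10 demands.

## 13. Gluing the two colorings

Combine $\varphi$ on $X$ with the coloring of $K'$. The $F$-edges inside $X$ are assigned as in the coloring of $H[X]$, and every $F$-edge meeting $K'$ with differently colored ends is assigned to an end in $K'$, as fixed in Section 11.

**Loads in $X$.** No $F$-edge meeting $K'$ burdens $X$. A vertex $z\in X$ has neighbors of its own color in $K'$ only via open edges: edges to $K_1$-vertices are all open; edges to $K_2$-vertices are open if $\varphi(z)=A$; and a $K_2$-vertex with an $X$-neighbor colored $B$ has $b''=-1$ and is therefore colored $A$. Room for the open edges was reserved in Section 10.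

**Loads in $K'$.** A vertex $u\in K'$ has, in its own color, a coordinate of $\tau''$ that is at least $0$. That coordinate was neither killed nor truncated, so it equals the coordinate of $\tau$ minus the number of $X$-neighbors of $u$ of that color. The bound on (4) therefore bounds the full load of $u$ by the coordinate of $\tau$.

Hence $H$ is colorable, contrary to its choice. This proves Theorem 2. Theorem 1 is the case $F=\emptyset$, $\tau\equiv(3,2)$, and by the Corollary every planar graph of girth at least $5$ is $(3,2)$-colorable, so
$$d_2^3=2.\qquad\square$$
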